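# Oscillatory integrals from an interval to $\mathbb R^{d-1}$: $L^p$–$L^q$ bounds up to the critical line

## 1. The theorem and its two companions

Throughout, $d\ge 3$ and $I=[0,1]$. Let $a\in C_0^\infty(\mathbb R^{d-1}\times\mathbb R)$ be supported in a neighborhood of the origin, and let $\Psi$ be real-valued and smooth on an open neighborhood $\Omega$ of $\operatorname{supp}a$. For $\lambda\ge1$ put
$$\mathfrak T_\lambda f(y)=\int_I e^{i\lambda\Psi(y,t)}a(y,t)f(t)\,dt,\qquad y\in\mathbb R^{d-1}.$$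

**Theorem A.** Suppose that for all $(y,t)\in\operatorname{supp}a$
$$\det\big(\partial_t^2\nabla_y\Psi(y,t),\dots,\partial_t^{d}\nabla_y\Psi(y,t)\big)\ne0. \tag{1}$$
Let $1\le p\le\infty$, $q>\frac{d^2+d}2$ and $\frac1p+\frac{d^2+d-2}{2q}<1$. Then
$$\|\mathfrak T_\lambda f\|_{L^q(\mathbb R^{d-1})}\le C\lambda^{-\frac{d-1}q}\|f\|_{L^p(I)}, \tag{2}$$
with $C$ independent of $\lambda\ge1$ and $f$.

The question behind it comes from Seheon Ham, Hyerim Ko, and Sanghyuk Lee, "Remarks on estimates for the adjoint restriction operator to curves over the sphere", arXiv:1810.08081 (2018). Assume, besides (1), that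
$$\partial_t\nabla_y\Psi(0,0)=0\qquad\text{and}\qquad \det\big(\nabla_y\partial_t\nabla_y\Psi(y,t)\big)\ne0\ \text{ on }\operatorname{supp}a. \tag{3}$$
Is (2) true up to the critical cases $q=\frac{d^2+d}2$ and $\frac1p+\frac{d^2+d-2}{2q}=1$? Theorem A says yes, and condition (3) is not needed for it. Two companion results complete the picture. Write
$$\sigma=\tfrac{d^2+d-2}2=2+3+\dots+d,\qquad\text{so}\qquad \tfrac{d^2+d}2=\sigma+1 .$$

**Theorem B.** Assume only

(H) for every $(y,t)\in\operatorname{supp}a$ the vectors $\partial_t^j\nabla_y\Psi(y,t)$, $1\le j\le d$, span $\mathbb R^{d-1}$.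

Then (2) holds whenever $q>\sigma+1$ and $\frac1p+\frac\sigma q\le1$.

**Theorem C.** Assume (1), (3) and $a(0,0)\ne0$. If (2) holds for some $(p,q)$ with $q<\infty$, uniformly in $\lambda\ge1$, then $q\ge\sigma+1$ and $\frac1p+\frac\sigma q\le1$.

Under all the hypotheses together, only the case $q=\sigma+1$ (with $p\ge q$) is left, and these notes do not decide it.

In the plane of points $(\frac1p,\frac1q)$ the conditions of Theorem A describe a quadrilateral with vertices $(0,0)$, $(1,0)$, $(\frac1{\sigma+1},\frac1{\sigma+1})$, $(0,\frac1{\sigma+1})$. The slanted side is the critical line $\frac1p+\frac\sigma q=1$; it meets the diagonal $p=q$ exactly at $q=\sigma+1$. For $d=3$ we have $\sigma=5$, and the conditions read $q>6$, $\frac1p+\frac5q<1$.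

**Conventions.** We write $T=\mathfrak T_\lambda$, $f_\tau=f\chi_\tau$, and
$$\delta(p,q)=1-\tfrac1p-\tfrac\sigma q .$$
Intervals in $t$ are closed subintervals of $I$. Constants $C$ never depend on $\lambda\ge1$, on $f$, or on the position and length of intervals. If $q=\infty$, then (2) is the trivial bound $|Tf|\le\|a\|_\infty\|f\|_1$, so from now on $q<\infty$. Since $d\ge3$, the condition $q>\sigma+1=\frac{d(d+1)}2$ gives $q>2d$; also $\sigma\ge d$.

## 2. What the hypotheses mean: two families of phases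

**Polynomial phases.** Let $\Psi_0(y,t)=\sum_{j=2}^d y_{j-1}\frac{t^j}{j!}$. The vector $\partial_t^k\nabla_y\Psi_0$ has the entry $\frac{t^{j-k}}{(j-k)!}$ in position $j-1$ if $j\ge k$, and $0$ if $j<k$. For $k=2,\dots,d$ these vectors form a triangular matrix with ones on the diagonal, so the determinant in (1) equals $1$. Also $\partial_t\nabla_y\Psi_0(0,0)=0$, but $\nabla_y\partial_t\nabla_y\Psi_0=0$ because $\Psi_0$ is linear in $y$. Adding a quadratic term,
$$\Psi_1(y,t)=\sum_{j=2}^d y_{j-1}\frac{t^j}{j!}+\tfrac12t|y|^2,$$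
changes nothing in (1), while $\partial_t\nabla_y\Psi_1=y+\big(\frac{t^{j-1}}{(j-1)!}\big)_{2\le j\le d}$. So $\nabla_y\partial_t\nabla_y\Psi_1$ is the identity matrix, and $\Psi_1$ satisfies (1) and (3).

**Curves over hypersurfaces.** Let $\gamma:I\to\mathbb R^d$ be smooth with $\det(\gamma',\dots,\gamma^{(d)})\ne0$ and let $x(y)$ be a local parametrization of a hypersurface $S\subset\mathbb R^d$. Take $\Psi(y,t)=x(y)\cdot\gamma(t)$. Then $\partial_t^j\nabla_y\Psi=Dx(y)^{\mathsf T}\gamma^{(j)}(t)$. Since $Dx^{\mathsf T}:\mathbb R^d\to\mathbb R^{d-1}$ is onto and $\gamma',\dots,\gamma^{(d)}$ is a basis, (H) holds. The condition $\partial_t\nabla_y\Psi=0$ at a point says that $\gamma'(t)$ is normal to $S$ at $x(y)$. At such a point $\gamma'$ spans the kernel of $Dx^{\mathsf T}$, so the images of $\gamma'',\dots,\gamma^{(d)}$ are independent, which is (1). Moreover $\nabla_y\partial_t\nabla_y\Psi$ has the entries $\partial_{y_i}\partial_{y_k}x\cdot\gamma'$, a multiple of the second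 fundamental form. Thus (3) describes a curve whose tangent at one parameter is normal to $S$, with nonvanishing Gaussian curvature there. The source of the problem records, as a known special case, that for compact smooth $S$ the operator $\int_Ie^{i\lambda x\cdot\gamma(t)}f(t)\,dt$ satisfies (2) on $L^q(S)$ for the exponents of Theorem A.

The direction to watch is therefore $\partial_t\nabla_y\Psi$. It is allowed to vanish. Only the derivatives of orders $2,\dots,d$ are guaranteed to be independent.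

## 3. One short interval, computed by hand

Take $d=3$ and $\Psi_1(y,t)=\frac12y_1t^2+\frac16y_2t^3+\frac12t|y|^2$. For some $\rho\in(0,1]$, let $a=1$ for $|y|\le\rho$, $0\le t\le\rho$. Put $f=\chi_{[0,\varepsilon]}$ with $0<\varepsilon\le\rho$, let $c=\frac1{20}$, $\lambda\ge\varepsilon^{-6}$, and consider the box
$$\mathcal Q_\varepsilon=\{|y_1|\le c\lambda^{-1}\varepsilon^{-2},\ |y_2|\le c\lambda^{-1}\varepsilon^{-3}\}.$$
On it $|y|^2\le2c^2\lambda^{-2}\varepsilon^{-6}$; in particular $|y|\le\varepsilon^3/10\le\rho$. For $y\in\mathcal Q_\varepsilon$ and $0\le t\le\varepsilon$,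
$$|\lambda\Psi_1(y,t)|\le\tfrac c2+\tfrac c6+\tfrac12\varepsilon\lambda|y|^2\le\tfrac{2c}3+c^2\lambda^{-1}\varepsilon^{-5}\le\tfrac{2c}3+c^2<\tfrac1{10}.$$
There is no cancellation, and $|Tf|\ge\varepsilon/2$ on $\mathcal Q_\varepsilon$, a set of measure $4c^2\lambda^{-2}\varepsilon^{-5}$. The power $5=2+3$ is $\sigma$. Estimate (2) would give
$$\tfrac\varepsilon2\,(4c^2\lambda^{-2}\varepsilon^{-5})^{1/q}\le C\lambda^{-2/q}\varepsilon^{1/p}.$$
The powers of $\lambda$ cancel, and $\varepsilon\to0$ forces $\frac1p+\frac5q\le1$. So the decay $\lambda^{-(d-1)/q}$ is the size of a box of side $\lambda^{-1}$ in each direction, and the quantity that measures how an estimate behaves on an interval of length $\varepsilon$ is $\varepsilon^{\delta(p,q)}$.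

## 4. Why $d-1$ factors are not enough

A natural plan is to multiply several copies of $Tf$, prove an $L^2$ bound for the product by a change of variables, and interpolate. As $y$ has $d-1$ components, one first tries $d-1$ factors. The product $\prod_{i=1}^{d-1}Tf_i$ has phase $\sum_i\Psi(y,t_i)$, and the standard $L^2$ theory (decay $\lambda^{-(d-1)/2}$) requires the mixed Hessian, with columns $\partial_t\nabla_y\Psi(y,t_i)$, to be invertible. One hopes that separation of the $t_i$ ensures this.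

It does not. By (3) and the implicit function theorem there is a curve $y(t)$ along which $\partial_t\nabla_y\Psi(y(t),t)=0$. On it one column is zero, whatever the other $t_i$ are. For $d=3$ and $\Psi_1$ as in Section 3, the $L^2$ bound itself fails:
$$\|Tf_1\,Tf_2\|_{L^2}\le C\lambda^{-1}\|f_1\|_2\|f_2\|_2\quad\text{is false, even for } f_1,f_2\text{ with separated supports.}$$
Indeed, let $f_1=\chi_{[0,\varepsilon]}$ and $f_2=\chi_{[t_2,t_2+\varepsilon^3]}$, $t_2=\rho/2$, $\varepsilon\le\rho/4$, $\lambda\ge\varepsilon^{-6}$. Section 3 gives $|Tf_1|\ge\varepsilon/2$ on $\mathcal Q_\varepsilon$. For $|t-t_2|\le\varepsilon^3$ with $t,t_2\in[0,1]$ we have $\frac12|t^2-t_2^2|\le\varepsilon^3$ and $\frac16|t^3-t_2^3|\le\frac12\varepsilon^3$, hence for $y\in\mathcal Q_\varepsilon$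
$$\lambda|\Psi_1(y,t)-\Psi_1(y,t_2)|\le c\varepsilon+\tfrac c2+\tfrac12\varepsilon^3\lambda|y|^2\le c\varepsilon+\tfrac c2+c^2\lambda^{-1}\varepsilon^{-3}<\tfrac1{10},$$
so $|Tf_2|\ge\varepsilon^3/2$ on $\mathcal Q_\varepsilon$. The left side is at least $\frac{\varepsilon^4}4\cdot2c\lambda^{-1}\varepsilon^{-5/2}=\frac c2\lambda^{-1}\varepsilon^{3/2}$. The right side is $C\lambda^{-1}\varepsilon^{1/2}\varepsilon^{3/2}=C\lambda^{-1}\varepsilon^2$. Let $\varepsilon\to0$.

## 5. One factor more, one power sum frozen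

Use $d$ factors instead, although $y$ has only $d-1$ components. Expanding in $t$ about $t_0$, with $t_i=t_0+\varepsilon s_i$, the sum $\sum_i\Psi(y,t_i)$ depends, up to a remainder, only on the power sums $u_j=\sum_is_i^j$, $1\le j\le d$; the number $u_j$ is multiplied by $\partial_t^j\Psi(y,t_0)$. These are $d$ coordinates for the $d$ points. The bad direction $\partial_t\nabla_y\Psi$ is attached to $u_1$ alone. So we hold $u_1$ fixed. The other $u_2,\dots,u_d$ are attached to the independent vectors of (1), and their number is $d-1$, as it should be. Integrating in $u_1$ at the end costs only a Cauchy–Schwarz over a bounded interval.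

For $\Psi_0$ with $a$ replaced by $1$ this is two lines. Let $F$ be bounded, supported in a compact subset of $\{t_1<\dots<t_d\}$, and let $u_j=\sum_it_i^j$. With $g(u)=F(t)/|\det(\partial u/\partial t)|$,
$$\int e^{i\lambda\sum_i\Psi_0(y,t_i)}F(t)\,dt=\int e^{i\lambda\sum_{j=2}^dy_{j-1}u_j/j!}\Big(\int g(u_1,u')\,du_1\Big)du',\qquad u'=(u_2,\dots,u_d).$$
By Plancherel in $y$ the square of its $L^2(\mathbb R^{d-1})$ norm is $C\lambda^{-(d-1)}\|\int g\,du_1\|_{L^2(du')}^2\le C'\lambda^{-(d-1)}\|g\|_2^2$.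

For general $\Psi$ there is the Taylor remainder. It is a function of the points $s_i$, not of finitely many power sums, and we must compare it at two configurations $s,s'$ with the difference $|u-u'|$ of the power sums. The map $u\mapsto s$ is not Lipschitz where points collide. With two points, $s=(h,-h)$ and $s'=(0,0)$ have power sums differing by $(0,2h^2)$, while $|s-s'|\approx h$. Yet $H(h)+H(-h)-2H(0)=O(h^2)$ for $H\in C^2$: the sum over the configuration is better than its points. This is a general fact, and it is the subject of Section 7.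

## 6. Localization to independent derivatives

This section fixes the setting in which the $d$-linear estimate is proved, for Theorems A and B at once.

By (H), at each point of $\operatorname{supp}a$ some $d-1$ of the $d$ vectors $\partial_t^j\nabla_y\Psi$ are independent, and they stay so nearby. A finite smooth partition of unity writes $a$ as a finite sum of amplitudes. By the triangle inequality it is enough to treat each one. So we may assume that for a fixed $j_0\in\{1,\dots,d\}$ the vectors $\{\partial_t^j\nabla_y\Psi\}_{1\le j\le d,\ j\ne j_0}$ are linearly independent on $\operatorname{supp}a$. Under (1), $j_0=1$ works and no partition is needed. For $\varepsilon_0\in(0,1]$ let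
$$\mathcal K=\{(y,t):\text{there is }t'\text{ with }|t-t'|\le\varepsilon_0,\ (y,t')\in\operatorname{supp}a\}.$$
This set is compact and shrinks to $\operatorname{supp}a$ as $\varepsilon_0\to0$. So for $\varepsilon_0$ small it lies in $\Omega$ and the vectors remain independent on it. A positive continuous function on the compact set $\mathcal K\times\{|w|=1\}$ has a positive minimum, hence for some $c_1>0$
$$\Big|\sum_{j\ne j_0}\frac{w_j}{j!}\,\partial_t^j\nabla_y\Psi(y,t)\Big|\ge c_1|w|,\qquad (y,t)\in\mathcal K,\ w=(w_j)_{j\ne j_0}\in\mathbb R^{d-1}. \tag{4}$$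
Decreasing $\varepsilon_0$ further keeps (4) with the same $c_1$. Observe: if $|\tau|\le\varepsilon_0$ and $(y,t')\in\operatorname{supp}a$ for some $t'\in\tau$, then $\{y\}\times\tau\subset\mathcal K$.

## 7. Sums over configurations are Lipschitz in the power sums

For $s\in\mathbb R^d$ let $P_m(s)=\sum_{i=1}^ds_i^m$ and $P(s)=(P_1(s),\dots,P_d(s))$. Put $\|H\|_{C^{k}}=\max_{l\le k}\|H^{(l)}\|_\infty$.

Two textbook facts are used. *Newton interpolation*: for distinct $x_0,\dots,x_n$ in an interval and $H\in C^n$ real, the polynomial $Q(x)=\sum_{l=0}^nH[x_0,\dots,x_l]\prod_{k<l}(x-x_k)$ agrees with $H$ at all $x_k$, and the divided difference $H[x_0,\dots,x_l]$ equals $H^{(l)}(\xi)/l!$ for some $\xi$ in the interval. (For $n=1$ this is the secant line and the mean value theorem.) *Newton's identities*: the elementary symmetric functions $e_1,\dots,e_d$ of $s_1,\dots,s_d$ are polynomials in $P_1,\dots,P_d$, and $P_m=\sum_{k=1}^d(-1)^{k-1}e_kP_{m-k}$ for $m>d$. (For $d=2$: $e_1=P_1$,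 $e_2=\frac12(P_1^2-P_2)$, $P_3=e_1P_2-e_2P_1$.)

**Lemma 1.** Let $H\in C^{2d-1}([-\frac12,\frac12])$ be real. For $s,s'\in[-\frac12,\frac12]^d$,
$$\Big|\sum_iH(s_i)-\sum_iH(s_i')\Big|\le C_d\|H\|_{C^{2d-1}}\,|P(s)-P(s')|.$$

*Proof.* **Step 1: replace $H$ by a polynomial.** Both sides are continuous in $(s,s')$, so we may assume that the $2d$ numbers $s_i,s_i'$ are distinct. Call them $x_0,\dots,x_{2d-1}$ and let $Q(x)=\sum_{m=0}^{2d-1}q_mx^m$ be the Newton interpolation polynomial of $H$ at them. Since $|x_k|\le\frac12$, the coefficients of $\prod_{k<l}(x-x_k)$ have modulus at most $(1+\frac12)^l$. Therefore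
$$|q_m|\le\sum_l\frac{(3/2)^l}{l!}\|H\|_{C^{2d-1}}\le e^{3/2}\|H\|_{C^{2d-1}}.$$
The two sums do not change if $H$ is replaced by $Q$, and the constant term cancels because both have $d$ terms. So the left side equals $\big|\sum_{m=1}^{2d-1}q_m(P_m(s)-P_m(s'))\big|$.

**Step 2: reduce to the first $d$ power sums.** By Newton's identities and induction on $m$, every $P_m$ is a fixed polynomial in $(P_1,\dots,P_d)$. It is Lipschitz on the convex compact set $[-d,d]^d$, which contains $P(s)$ and $P(s')$. So $|P_m(s)-P_m(s')|\le C_d|P(s)-P(s')|$ for $1\le m\le2d-1$, and the claim follows. $\square$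

No lower bound on the distances between the points enters.

## 8. The $d$-linear $L^2$ estimate and its interpolated form

Let $\tau$ be an interval with center $t_0$ and length $\varepsilon\le\varepsilon_0$. Write $t_i=t_0+\varepsilon s_i$ with $s_i\in[-\frac12,\frac12]$,
$$J(s)=d!\prod_{i<k}|s_i-s_k|,\qquad T_dF(y)=\int_{\tau^d}e^{i\lambda\sum_i\Psi(y,t_i)}\prod_{i=1}^da(y,t_i)\,F(t)\,dt.$$
For example, with $d=3$ and $s=(-\frac12,0,\frac12)$ one has $J=6\cdot\frac12\cdot\frac12\cdot1=\frac32$.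

**Lemma 2.** If $\varepsilon_0$ is small enough, then for $J_*>0$ and $F\in L^2(\tau^d)$ supported in $\{t_1<\dots<t_d\}\cap\{J\ge J_*\}$,
$$\|T_dF\|_{L^2(\mathbb R^{d-1})}^2\le CJ_*^{-1}\lambda^{-(d-1)}\varepsilon^{-(\sigma-d)}\|F\|_2^2 .$$

*Proof.* **Step 1: pass to power sums.** The map $u=P(s)$ is injective on $\{s_1<\dots<s_d\}$, because the power sums determine $e_1,\dots,e_d$ and hence the multiset $\{s_i\}$. Its Jacobian matrix has the entries $ms_i^{m-1}$, so by Vandermonde the absolute value of its determinant is $J(s)\ne0$. With $\tilde F(s)=F(t)$, $g(u)=\tilde F(s)/J(s)$ and $s=s(u)$ the inverse map,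
$$T_dF(y)=\varepsilon^d\int e^{i\lambda\sum_i\Psi(y,t_0+\varepsilon s_i(u))}b(y,u)g(u)\,du,\qquad b(y,u)=\prod_ia(y,t_0+\varepsilon s_i(u)).$$
The $y$-derivatives of $b$ are uniformly bounded. If $y\in\operatorname{supp}b(\cdot,u)$, then $(y,t_1)\in\operatorname{supp}a$ with $t_1\in\tau$, so $\{y\}\times\tau\subset\mathcal K$. Thus $\operatorname{supp}b(\cdot,u)$ is a compact subset of $V_\tau=\{y:\{y\}\times\tau\subset\Omega\}$, which is open because $\tau$ is compact.

**Step 2: expand the phase.** For $y\in V_\tau$, Taylor's formula gives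
$$\sum_i\Psi(y,t_0+\varepsilon s_i)=d\,\Psi(y,t_0)+\sum_{j=1}^d\frac{\varepsilon^ju_j}{j!}\partial_t^j\Psi(y,t_0)+\varepsilon^{d+1}\sum_iR(y,s_i), \tag{5}$$
$$R(y,s)=\frac{s^{d+1}}{d!}\int_0^1(1-\vartheta)^d\,\partial_t^{d+1}\Psi(y,t_0+\vartheta\varepsilon s)\,d\vartheta .$$
As $\varepsilon\le1$ and $\mathcal K$ is compact in $\Omega$, all $(y,s)$-derivatives of $R$ are bounded uniformly for $\{y\}\times\tau\subset\mathcal K$, $|s|\le\frac12$.

**Step 3: freeze $u_{j_0}$.** Write $u'=(u_j)_{j\ne j_0}$. For fixed $u_{j_0}$ the factor $\exp\big(i\lambda(d\Psi(y,t_0)+\varepsilon^{j_0}u_{j_0}\partial_t^{j_0}\Psi(y,t_0)/j_0!)\big)$ is unimodular and independent of $u'$. It leaves the $u'$-integral and disappears when we take absolute values. Since $|u_{j_0}|\le d$,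
$$|T_dF(y)|\le\varepsilon^d\int_{-d}^d\big|S_{u_{j_0}}g(u_{j_0},\cdot)(y)\big|\,du_{j_0},\qquad S_{u_{j_0}}h(y)=\int e^{i\lambda\varphi(y,u)}b(y,u)h(u')\,du',$$
$$\varphi(y,u)=\sum_{j\ne j_0}\frac{\varepsilon^ju_j}{j!}\partial_t^j\Psi(y,t_0)+\varepsilon^{d+1}\sum_iR(y,s_i(u)),$$
where functions of $u$ are understood to vanish off the image of $P$.

**Step 4: the phase difference.** We bound $S_{u_{j_0}}$ on $L^2$. By Fubini ($h\in L^2$ with bounded support is in $L^1$),
$$\|S_{u_{j_0}}h\|_2^2=\iint h(u')\overline{h(v')}\,k(u',v')\,du'\,dv',\qquad k(u',v')=\int e^{i\lambda\theta(y)}B(y)\,dy,$$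
where $v_{j_0}=u_{j_0}$, $\theta=\varphi(\cdot,u)-\varphi(\cdot,v)$ and $B=b(\cdot,u)\overline{b(\cdot,v)}$. Put $w=(\varepsilon^j(u_j-v_j))_{j\ne j_0}$. Since $u_{j_0}=v_{j_0}$ and $\varepsilon\le1$, we have $|u-v|\le\varepsilon^{-d}|w|$. Lemma 1 applied to the function $\partial_y^\alpha R(y,\cdot)$ gives, for $y\in\operatorname{supp}B$,
$$\Big|\partial_y^\alpha\,\varepsilon^{d+1}\Big(\sum_iR(y,s_i(u))-\sum_iR(y,s_i(v))\Big)\Big|\le C_\alpha\varepsilon^{d+1}|u-v|\le C_\alpha\varepsilon|w|.$$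
The main part of $\nabla_y\theta$ is $\sum_{j\ne j_0}\frac{w_j}{j!}\partial_t^j\nabla_y\Psi(y,t_0)$, of modulus at least $c_1|w|$ by (4), because $(y,t_0)\in\mathcal K$. Choosing $\varepsilon_0$ so small that the remainder is at most $\frac{c_1}2|w|$, we get on $\operatorname{supp}B$
$$|\nabla_y\theta|\ge\tfrac{c_1}2|w|,\qquad|\partial_y^\alpha\theta|\le C_\alpha|w|. \tag{6}$$

**Step 5: integrate by parts.** Let $w\ne0$. By (6), $\theta=|w|\Theta$, where on $\operatorname{supp}B$ all derivatives of $\Theta$ are bounded and $|\nabla\Theta|\ge\frac{c_1}2$. So the field $M=\nabla\theta/|\nabla\theta|^2=|w|^{-1}\nabla\Theta/|\nabla\Theta|^2$ is smooth on a neighborhood of $\operatorname{supp}B$, with $|\partial^\alpha M|\le C_\alpha|w|^{-1}$ on $\operatorname{supp}B$, and $e^{i\lambda\theta}=(i\lambda)^{-1}M\cdot\nabla e^{i\lambda\theta}$. Each integration by parts replaces $B$ by $-(i\lambda)^{-1}\operatorname{div}(MB)$, which gains a factor $C(\lambda|w|)^{-1}$ and keeps the support.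 As $B$ has bounded derivatives and support in a fixed compact set, $d$ integrations give $|k|\le C(\lambda|w|)^{-d}$. With the trivial bound $|k|\le C$,
$$|k(u',v')|\le C(1+\lambda|w|)^{-d}.$$

**Step 6: Schur's test.** Change variables from $v'$ to $w$. Since $\sum_{j\ne j_0}j=\sigma+1-j_0\le\sigma$ and $\varepsilon\le1$,
$$\int|k(u',v')|\,dv'\le C\prod_{j\ne j_0}\varepsilon^{-j}\int_{\mathbb R^{d-1}}(1+\lambda|w|)^{-d}\,dw\le C\lambda^{-(d-1)}\varepsilon^{-\sigma}.$$
The same holds for $\int|k|\,du'$ by symmetry, so $\|S_{u_{j_0}}h\|_2\le C(\lambda^{-(d-1)}\varepsilon^{-\sigma})^{1/2}\|h\|_2$.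

**Step 7: collect.** By Minkowski's inequality, and Cauchy–Schwarz in $u_{j_0}\in[-d,d]$,
$$\|T_dF\|_2\le C\varepsilon^d(\lambda^{-(d-1)}\varepsilon^{-\sigma})^{1/2}\|g\|_{L^2(du)},$$
$$\|g\|_{L^2(du)}^2=\int|\tilde F|^2J^{-2}\,J\,ds\le J_*^{-1}\int|\tilde F|^2ds=J_*^{-1}\varepsilon^{-d}\|F\|_2^2 .$$
The power of $\varepsilon$ is $2d-\sigma-d=-(\sigma-d)$. $\square$

**Lemma 3.** Let $q\ge2d$ and $\frac1r=1-\frac dq$. Let $\tau_1,\dots,\tau_d\subset\tau$ be intervals with disjoint interiors, $|\tau|=\varepsilon\le\varepsilon_0$, and $J\ge J_*>0$ on $\tau_1\times\dots\times\tau_d$, in the coordinates $s$ of $\tau$. If $f_i\in L^r$ and $\operatorname{supp}f_i\subset\tau_i$, then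
$$\int\prod_{i=1}^d|Tf_i|^{q/d}\,dy\le CJ_*^{-1}\lambda^{-(d-1)}\varepsilon^{-(\sigma-d)}\prod_{i=1}^d\|f_i\|_r^{q/d}.$$

*Proof.* Relabel so that the $\tau_i$ are ordered from left to right. Then $\prod_iTf_i=T_d(f_1\otimes\dots\otimes f_d)$. Consider $T_d$ on functions on $\tau_1\times\dots\times\tau_d$; it is defined by its integral on $L^1$, which contains $L^\rho$ for all $\rho\ge1$ since the set has finite measure. It maps $L^1\to L^\infty$ with norm at most $\|a\|_\infty^d$, and $L^2\to L^2$ with the norm of Lemma 2. Use Riesz–Thorin with $\theta=\frac{2d}q\in(0,1]$: the exponents are $(1-\theta)+\frac\theta2=1-\frac dq=\frac1r$ on the left and $\frac\theta2=\frac dq$ on the right. So $T_d:L^r\to L^{q/d}$ with norm at most $C(J_*^{-1}\lambda^{-(d-1)}\varepsilon^{-(\sigma-d)})^{\theta/2}$. Now raise to the power $\frac qd$, note $\frac\theta2\cdot\frac qd=1$, and use $\|f_1\otimes\dots\otimes f_d\|_r=\prod\|f_i\|_r$. $\square$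

## 9. From $d$ separated pieces to one function

Lemma 3 controls products of separated pieces, and we need $Tf$ itself. The device is elementary: either a sum of $K$ complex numbers is dominated by a few consecutive terms, or $d$ separated terms are all large.

**Lemma 4.** Let $A=3(d-1)$ and $K\ge2$. For complex $z_1,\dots,z_K$,
$$\Big|\sum z_i\Big|\le A\max_i|z_i|+K\max\prod_{k=1}^d|z_{i_k}|^{1/d},$$
where the last maximum is over $i_1,\dots,i_d$ with mutual differences at least $2$ (and is $0$ if there are none).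

*Proof.* Choose $i_1$ maximizing $|z_i|$, then $i_2$ maximizing $|z_i|$ among $|i-i_1|\ge2$, and so on, always at distance at least $2$ from all previous indices, until $d$ indices are chosen or none is available. If we stop with at most $d-1$ indices, every index is within $1$ of a chosen one. So there are at most $3(d-1)=A$ indices, and $|\sum z_i|\le A\max|z_i|$. Otherwise the indices within $1$ of $i_1,\dots,i_{d-1}$, at most $A$ of them, contribute at most $A\max|z_i|$. Every remaining $i$ was available when $i_d$ was chosen, so $|z_i|\le|z_{i_d}|=\min_k|z_{i_k}|\le\prod_k|z_{i_k}|^{1/d}$; there are at most $K$ of these. $\square$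

**Iteration over scales.** For an interval $\tau$ let $\mathcal P(\tau)$ be the set of $d$-tuples $(\tau_1,\dots,\tau_d)$ among the $K$ equal subintervals of $\tau$ at mutual distance at least $|\tau|/K$; so $|\mathcal P(\tau)|\le K^d$. Index differences at least $2$ mean exactly this separation. For $f$ supported in $\tau$, Lemma 4 with $z_i=Tf_{\tau'}(y)$, together with $(x+y)^q\le2^q(x^q+y^q)$ and maxima replaced by sums, gives
$$|Tf|^q\le(2A)^q\sum_{\tau'\subset\tau,\ |\tau'|=|\tau|/K}|Tf_{\tau'}|^q+(2K)^q\sum_{\mathcal P(\tau)}\prod_i|Tf_{\tau_i}|^{q/d}.$$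
Start from an interval $I'$ and apply this $N$ times to the first term. With $\mathcal D_n$ the partition of $I'$ into $K^n$ equal intervals, for $f$ supported in $I'$,
$$|Tf|^q\le(2A)^{qN}\sum_{\tau\in\mathcal D_N}|Tf_\tau|^q+(2K)^q\sum_{n<N}(2A)^{qn}\sum_{\tau\in\mathcal D_n}\sum_{\mathcal P(\tau)}\prod_i|Tf_{\tau_i}|^{q/d}. \tag{7}$$
If $p\le q$, then $|Tf_\tau|\le\|a\|_\infty|\tau|^{1-1/p}\|f_\tau\|_p$ by Hölder, and $\sum_{\tau}\|f_\tau\|_p^q\le\|f\|_p^q$, so
$$\text{the first term of (7) is at most}\quad C\big(2A\,K^{-(1-1/p)}\big)^{qN}\|f\|_p^q,\quad\text{uniformly in }y. \tag{8}$$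

## 10. Summation over scales: proof of Theorem A

Each generation in (7) costs the factor $(2A)^q$, where $A$ does not depend on $K$. Off the critical line each generation also gains $K^{-q\delta}$. So a large $K$ wins.

**Step 1: reductions.** Let $q>\sigma+1$ and $\delta=\delta(p,q)>0$. If $p>q$ we may replace $p$ by $q$, since $\frac1q+\frac\sigma q<1$ and $\|f\|_{L^q(I)}\le\|f\|_{L^p(I)}$. So let $p\le q$. Splitting $I$ into boundedly many pieces, let $f$ be supported in an interval $I'$ with $|I'|\le\varepsilon_0$. Choose $K$ with $2AK^{-\delta}\le\frac12$. Since $\delta\le1-\frac1p$, the bound in (8) tends to $0$ as $N\to\infty$.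

**Step 2: one tuple.** Let $\tau\in\mathcal D_n$, $\varepsilon=|\tau|=|I'|K^{-n}$ and $(\tau_i)\in\mathcal P(\tau)$. In the coordinates $s$ of $\tau$ the separations are at least $\frac1K$, so $J\ge d!\,K^{-d(d-1)/2}=c_K$. With $\frac1r=1-\frac dq$ we have $\frac1p<1-\frac\sigma q\le\frac1r$, since $\sigma\ge d$. By Hölder $\|f_{\tau_i}\|_r\le\varepsilon^{1/r-1/p}\|f_\tau\|_p$, and Lemma 3 (recall $q>2d$) gives
$$\int\prod_i|Tf_{\tau_i}|^{q/d}\,dy\le C_K\lambda^{-(d-1)}\varepsilon^{-(\sigma-d)+q(1-\frac dq-\frac1p)}\|f_\tau\|_p^q=C_K\lambda^{-(d-1)}\varepsilon^{q\delta}\|f_\tau\|_p^q,$$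
because $-\sigma+d+q-d-\frac qp=q\delta$.

**Step 3: sum.** Integrate (7) over the compact $y$-projection of $\operatorname{supp}a$ (outside it $Tf=0$) and let $N\to\infty$. With $\sum_{\tau\in\mathcal D_n}\|f_\tau\|_p^q\le\|f\|_p^q$, $|\mathcal P(\tau)|\le K^d$ and $\varepsilon\le K^{-n}$,
$$\|Tf\|_q^q\le C_K\lambda^{-(d-1)}\|f\|_p^q\sum_{n\ge0}\big(2AK^{-\delta}\big)^{qn}\le C\lambda^{-(d-1)}\|f\|_p^q .\qquad\blacksquare$$

## 11. The critical line: a bilinear estimate for separated intervals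

We turn to Theorem B. On the critical line $\delta=0$ and the last series is $\sum_n(2A)^{qn}$, which diverges for every $K$. Two things must change. The sum over scales should only be made where there is a gain from something other than $\delta$; this is done here, for products $Tf_1\,Tf_2$ with separated supports. And the passage from $Tf$ to such products should lose less than a fixed factor per scale; this is Section 12.

Fix $q\in(\sigma+1,\infty)$ and define $p_c$ by $\frac1{p_c}=1-\frac\sigma q$. Then $\frac1q<\frac1{p_c}<1$, that is, $1<p_c<q$.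

**Proposition 5.** There is a neighborhood of $\frac1{p_c}$ such that for each $\frac1p$ in it the following holds. If $U$ is an interval, $|U|=\varepsilon\le\varepsilon_0$, $c,c'\subset U$ are intervals of length $\frac\varepsilon4$ at distance at least $\frac\varepsilon4$, $\operatorname{supp}f_1\subset c$ and $\operatorname{supp}f_2\subset c'$, then
$$\int|Tf_1\,Tf_2|^{q/2}\,dy\le C\lambda^{-(d-1)}\varepsilon^{q\delta(p,q)}\|f_1\|_p^{q/2}\|f_2\|_p^{q/2}.$$
Here $\delta(p,q)$ may be negative.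

The source of the gain is as follows. A tuple of $d$ intervals inside a tiny $\tau\subset c$ has $\frac{d(d-1)}2$ small differences. If one of the $d$ is replaced by an interval in $c'$, only $\frac{(d-1)(d-2)}2$ small differences remain, and the Jacobian $J$ measured in $U$ is much larger.

*Proof.* **Step 1: exponents.** Let
$$\beta=1-\tfrac dq-\tfrac1p,\qquad g=\tfrac12\Big[\beta q-\tfrac{(d-1)(d-2)}2\Big],\qquad h=\max\big(0,1-\tfrac q{2p}\big).$$
At $p=p_c$ we have $\beta q=\sigma-d=\frac{(d-2)(d+1)}2>0$. So $g=\frac{d-2}4\big[(d+1)-(d-1)\big]=\frac{d-2}2\ge\frac12$. And $h<\frac12$, because $p_c<q$. By continuity there are $\gamma>0$ and a neighborhood of $\frac1{p_c}$ on which $1<p<q$, $\beta>0$, $g-h\ge\gamma$ and $1-\frac1p\ge\gamma$. Fix $p$ there, and fix $K$ with $(2A)^{q/2}K^{-\gamma}\le\frac12$ and $2AK^{-\gamma}\le\frac12$.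

**Step 2: decompose both factors.** Apply (7) with $I'=c$ and let $N\to\infty$. The first term vanishes in the limit, by (8). Taking square roots, with $(\sum x)^{1/2}\le\sum x^{1/2}$,
$$|Tf_1|^{q/2}\le C\sum_{n\ge0}(2A)^{qn/2}\sum_{\tau\subset c,\ |\tau|=K^{-n}\varepsilon/4}\ \sum_{\mathcal P(\tau)}\prod_{i=1}^d|Tf_{1,\tau_i}|^{\frac q{2d}},$$
where $\tau$ runs over the partition of $c$ into $K^n$ equal intervals and $f_{1,\tau}=f_1\chi_\tau$. The same holds for $f_2$ with $m,\tau',\tau_j'$.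

**Step 3: mix the tuples.** Fix $\tau,\tau'$ and tuples, and put $a_i=|Tf_{1,\tau_i}|$, $b_j=|Tf_{2,\tau'_j}|$ and
$$G_{ij}=b_j\prod_{i'\ne i}a_{i'},\qquad G'_{ij}=a_i\prod_{j'\ne j}b_{j'},\qquad1\le i,j\le d.$$
In $\prod_{i,j}G_{ij}G'_{ij}$ a given $a_k$ occurs in the $G_{ij}$ with $i\ne k$, that is $d(d-1)$ times, and in the $G'_{ij}$ with $i=k$, that is $d$ times. Together this is $d^2$ times, and likewise for each $b_k$. Hence $\prod a_i\prod b_j=\prod_{i,j}(G_{ij}G'_{ij})^{1/d^2}$. Raise this to the power $\frac q{2d}$ and use Hölder with $2d^2$ exponents $\frac1{2d^2}$: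
$$\int\prod_ia_i^{\frac q{2d}}\prod_jb_j^{\frac q{2d}}\,dy\le\prod_{i,j}\Big(\int G_{ij}^{q/d}\Big)^{\frac1{2d^2}}\Big(\int{G'_{ij}}^{q/d}\Big)^{\frac1{2d^2}}. \tag{9}$$

**Step 4: Lemma 3 in $U$.** For $G_{ij}$ the $d-1$ intervals in $\tau$ have mutual distances at least $K^{-n-1}/4$ in the coordinates of $U$, and the one in $\tau'\subset c'$ is at distance at least $\frac14$ from them. So $J\ge c_KK^{-n(d-1)(d-2)/2}$. Since $\beta=\frac1r-\frac1p>0$ with $\frac1r=1-\frac dq$, Hölder gives $\|f_{1,\tau_i}\|_r\le(\varepsilon K^{-n})^\beta\|f_{1,\tau}\|_p$ and $\|f_{2,\tau'_j}\|_r\le(\varepsilon K^{-m})^\beta\|f_{2,\tau'}\|_p$. Thus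
$$\int G_{ij}^{q/d}\le C\lambda^{-(d-1)}\varepsilon^{-(\sigma-d)+\beta q}K^{n\frac{(d-1)(d-2)}2-n\beta q\frac{d-1}d-m\frac{\beta q}d}\|f_{1,\tau}\|_p^{q\frac{d-1}d}\|f_{2,\tau'}\|_p^{\frac qd},$$
and $-(\sigma-d)+\beta q=q\delta(p,q)$. The bound for $G'_{ij}$ is the same with $(n,\tau,f_1)$ and $(m,\tau',f_2)$ exchanged. These bounds do not depend on $i,j$, so the right side of (9) is at most the geometric mean of the two. In it the exponent of $K^n$ is
$$\tfrac12\Big[\tfrac{(d-1)(d-2)}2-\beta q\tfrac{d-1}d-\tfrac{\beta q}d\Big]=-g,$$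
and the same for $K^m$. So the left side of (9) is at most
$$C\lambda^{-(d-1)}\varepsilon^{q\delta}K^{-(n+m)g}\|f_{1,\tau}\|_p^{q/2}\|f_{2,\tau'}\|_p^{q/2}.$$

**Step 5: sum.** There are $K^n$ intervals $\tau$. If $p\le\frac q2$, then $h=0$ and $\sum_\tau\|f_{1,\tau}\|_p^{q/2}\le\|f_1\|_p^{q/2}$ because $\ell^p\subset\ell^{q/2}$. If $p>\frac q2$, Hölder gives the factor $(K^n)^{1-q/(2p)}$. In both cases $\sum_\tau\|f_{1,\tau}\|_p^{q/2}\le K^{nh}\|f_1\|_p^{q/2}$, and likewise for $\tau'$. Summing over tuples (at most $K^{2d}$ pairs), $\tau,\tau',n,m$,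
$$\int|Tf_1Tf_2|^{q/2}\,dy\le C\lambda^{-(d-1)}\varepsilon^{q\delta}\|f_1\|_p^{q/2}\|f_2\|_p^{q/2}\sum_{n,m\ge0}\big((2A)^{q/2}K^{-(g-h)}\big)^{n+m},$$
and the series converges since $(2A)^{q/2}K^{-(g-h)}\le\frac12$. $\square$

## 12. A bilinear decomposition with summable losses

Lemma 4 loses a factor $A>1$ at each scale. Here is a decomposition that loses only $1+2\eta_n$ at scale $n$, where the $\eta_n$ are ours to choose. The price is a factor $\eta_n^{-1}$ on the bilinear term.

Let $f$ be supported in an interval $I'$ with $|I'|\le\frac{\varepsilon_0}2$. Let $D_n$ be the set of the $2^n$ dyadic subintervals of $I'$ of length $2^{-n}|I'|$, and let $\mathcal U_n$ consist of the elements of $D_n$ and the unions of two adjacent elements of $D_n$. Put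
$$N_n(y)=\max_{U\in\mathcal U_n}|Tf_U(y)|,\qquad B_n(y)=\max|Tf_c(y)\,Tf_{c'}(y)|^{1/2},$$
the second maximum being over all unions $U$ of two adjacent elements of $D_n$ and all non-adjacent $c\ne c'$ among the four elements of $D_{n+1}$ in $U$; $B_0=0$.

**Lemma 6.** For $0<\eta\le1$: $N_n\le(1+2\eta)N_{n+1}+4\eta^{-1}B_n$.

*Proof.* If $U\in D_n$, then $U$ is the union of two adjacent elements of $D_{n+1}$, so $U\in\mathcal U_{n+1}$ and $|Tf_U|\le N_{n+1}$. Now let $U$ be a union of two adjacent elements of $D_n$, with children $c_1,\dots,c_4\in D_{n+1}$ in order. Put $z_i=Tf_{c_i}(y)$ and $M=\max|z_i|$; we may assume $M>0$.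

If $|z_iz_j|^{1/2}\ge\eta M$ for some $|i-j|\ge2$, then $|Tf_U|\le4M\le4\eta^{-1}B_n$.

Otherwise $|z_iz_j|<\eta^2M^2$ whenever $|i-j|\ge2$. Let $|z_i|=M$. All $z_j$ with $|j-i|\ge2$ satisfy $|z_j|<\eta^2M\le\eta M$. If $i$ has two neighbors, their indices differ by $2$, so one of the two is smaller than $\eta M$ in modulus. In every case, for a suitable neighbor $i'$ of $i$, the two remaining numbers are smaller than $\eta M$. Since $c_i\cup c_{i'}$ and $c_i$ belong to $\mathcal U_{n+1}$, $|Tf_U|\le|z_i+z_{i'}|+2\eta M\le(1+2\eta)N_{n+1}$. $\square$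

Iterate Lemma 6 with numbers $0<\eta_n\le1$, $\sum\eta_n<\infty$. The products $\prod(1+2\eta_k)$ are at most $e^{2\sum\eta_k}$, and $N_n\to0$ because $|Tf_U|\le\|a\|_\infty\int_U|f|$ and the integral of $|f|$ is absolutely continuous. As $N_0=|Tf|$,
$$|Tf|\le e^{2\sum_n\eta_n}\sum_{n\ge0}4\eta_n^{-1}B_n. \tag{10}$$

## 13. Characteristic functions, then all of $L^{p_c}$: proof of Theorem B

**Step 1: functions dominated by a set.** We show that
$$\|Tf\|_q\le C\lambda^{-\frac{d-1}q}|E|^{1/p_c}\qquad\text{whenever }|f|\le\chi_E,\ E\subset I. \tag{11}$$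
Splitting $I$ into boundedly many pieces, let $E\subset I'$ with $|I'|\le\frac{\varepsilon_0}2$ and $|E|>0$. Let $n_0\ge0$ be such that $2^{-n_0-1}|I'|<|E|\le2^{-n_0}|I'|$. Scales with $2^{-n}|I'|$ close to $|E|$ are the essential ones; for the others we use Proposition 5 slightly off the critical line, on the favorable side. Choose $\omega>0$ so that Proposition 5 applies to both $p_\pm$ with $\frac1{p_\pm}=\frac1{p_c}\pm\omega$. Then $\delta(p_\pm,q)=\frac1{p_c}-\frac1{p_\pm}=\mp\omega$.

A union $U$ of two adjacent elements of $D_n$ has length $\varepsilon_n=2^{1-n}|I'|\le\varepsilon_0$. The four children have length $\frac{\varepsilon_n}4$, and non-adjacent ones are at distance at least $\frac{\varepsilon_n}4$. By Proposition 5,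
$$\|B_n\|_q^q\le\sum_U\sum_{c,c'}\int|Tf_cTf_{c'}|^{q/2}\,dy\le C\lambda^{-(d-1)}\varepsilon_n^{\mp q\omega}\sum_U\|f_U\|_{p_\pm}^q .$$
Each point lies in boundedly many $U$ and $p_\pm<q$, so $\sum_U\|f_U\|_{p_\pm}^q\le\big(\sum_U\|f_U\|_{p_\pm}^{p_\pm}\big)^{q/p_\pm}\le C\|f\|_{p_\pm}^q\le C|E|^{q/p_c\pm q\omega}$. Hence
$$\|B_n\|_q\le C\lambda^{-\frac{d-1}q}|E|^{1/p_c}\Big(\frac{|E|}{\varepsilon_n}\Big)^{\pm\omega}\quad\text{for both signs.}$$
Since $|E|/\varepsilon_n$ is comparable to $2^{n-n_0}$, the lower sign for $n\ge n_0$ and the upper sign for $n<n_0$ give $\|B_n\|_q\le C\lambda^{-(d-1)/q}|E|^{1/p_c}2^{-\omega|n-n_0|}$. Put $\eta_n=2^{-\omega|n-n_0|/2}\le1$ in (10). The sum $\sum_n\eta_n$ is bounded independently of $n_0$, and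
$$\|Tf\|_q\le C\sum_{n\ge0}2^{\omega|n-n_0|/2}\|B_n\|_q\le C\lambda^{-\frac{d-1}q}|E|^{1/p_c}\sum_n2^{-\omega|n-n_0|/2},$$
which is (11).

**Step 2: from sets to a Lorentz space.** Recall that $\|f\|_{L^{p,q}}=\big(q\int_0^\infty s^{q-1}|\{|f|>s\}|^{q/p}\,ds\big)^{1/q}$. In particular $\|f\|_{L^{p,1}}=\int_0^\infty|\{|f|>s\}|^{1/p}\,ds$, and $\|\chi_E\|_{L^{p,1}}=|E|^{1/p}$. On $I$ we have $L^{p,1}\subset L^1$, because $|\{|f|>s\}|\le1$. For $p\le q$ we have $L^p\subset L^{p,q}$: from $s|\{|f|>s\}|^{1/p}\le\|f\|_p$,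
$$q\int_0^\infty s^{q-1}|\{|f|>s\}|^{q/p}\,ds\le\|f\|_p^{q-p}\,q\int_0^\infty s^{p-1}|\{|f|>s\}|\,ds=\tfrac qp\|f\|_p^q .$$

Write $p_c=p_c(q)$ and let $\mu=\lambda^{d-1}dy$, so that (11) reads $\|Tf\|_{L^q(\mu)}\le C|E|^{1/p_c}$. For $f\in L^{p_c,1}(I)$ put $E_k=\{2^k\le|f|<2^{k+1}\}$, $k\in\mathbb Z$. Since $f\in L^1$ and $T:L^1\to L^\infty$ is bounded, $Tf=\sum_kT(f\chi_{E_k})$ uniformly. By (11) applied to $2^{-k-1}f\chi_{E_k}$,
$$\|Tf\|_{L^q(\mu)}\le C\sum_k2^{k+1}|E_k|^{1/p_c}\le C\sum_k4\int_{2^{k-1}}^{2^k}|\{|f|>s\}|^{1/p_c}\,ds=4C\|f\|_{L^{p_c,1}},$$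
uniformly in $\lambda$, for every $q\in(\sigma+1,\infty)$.

**Step 3: real interpolation along the critical line.** Given $q\in(\sigma+1,\infty)$, choose $\sigma+1<q_0<q<q_1<\infty$ and $\theta\in(0,1)$ with $\frac1q=\frac{1-\theta}{q_0}+\frac\theta{q_1}$. Put $p_k=p_c(q_k)$, so $p_0\ne p_1$. As $\frac1{p_c(q)}=1-\frac\sigma q$ is affine in $\frac1q$, also $\frac1{p_c(q)}=\frac{1-\theta}{p_0}+\frac\theta{p_1}$. The textbook identities
$$(L^{p_0,1},L^{p_1,1})_{\theta,q}=L^{p_c,q},\qquad(L^{q_0}(\mu),L^{q_1}(\mu))_{\theta,q}=L^q(\mu)$$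
hold with equivalence constants that depend only on the exponents, hence not on $\lambda$. Step 2 at $q_0$ and $q_1$ then gives $T:L^{p_c,q}\to L^q(\mu)$ uniformly in $\lambda$. Since $p_c\le q$, $L^{p_c}\subset L^{p_c,q}$, and so
$$\|Tf\|_{L^q(dy)}\le C\lambda^{-\frac{d-1}q}\|f\|_{p_c}.$$
This is the case $\frac1p=1-\frac\sigma q$. For $\frac1p<1-\frac\sigma q$ use $\|f\|_{L^{p_c}(I)}\le\|f\|_{L^p(I)}$. $\blacksquare$

## 14. Boxes along the curve $y(t)$ and random signs: proof of Theorem C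

Now (1), (3) and $a(0,0)\ne0$ are all in force. We carry out the computation of Section 3 around every point of the curve on which $\partial_t\nabla_y\Psi=0$, and then put many such examples together.

**Step 1: the curve.** Choose a ball $W$ about $(0,0)$, with closure in $\Omega$, on which $|a-a(0,0)|\le\frac1{10}|a(0,0)|$; then $W\subset\operatorname{supp}a$. Since $\nabla_y\partial_t\nabla_y\Psi(0,0)$ is invertible and $\partial_t\nabla_y\Psi(0,0)=0$, the implicit function theorem gives $t_*\in(0,1]$ and a smooth curve $y(t)$, $|t|\le t_*$, with $y(0)=0$ and $\partial_t\nabla_y\Psi(y(t),t)=0$. Take $t_*$ so small that $(y(t_0),t)$ stays in a compact subset of the interior of $W$ for all $t_0,t\in[0,t_*]$.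

**Step 2: one box.** Let $t_0\in[0,\frac{t_*}2]$, $0<\varepsilon\le\frac{t_*}2$, $e_j=\partial_t^j\nabla_y\Psi(y(t_0),t_0)$ (so $e_1=0$), and for a small constant $\kappa\in(0,1]$ let
$$f_{t_0}(t)=e^{-i\lambda\Psi(y(t_0),t)}\chi_{[t_0,t_0+\varepsilon]}(t),\qquad\mathcal B_{t_0}=\{y(t_0)+v:\ |v\cdot e_j|\le\kappa\lambda^{-1}\varepsilon^{-j},\ 2\le j\le d\}.$$
By (1) and compactness $e_2,\dots,e_d$ are independent, uniformly in $t_0$. So $|\mathcal B_{t_0}|$ is comparable to $\lambda^{-(d-1)}\varepsilon^{-\sigma}$, with constants depending on $\kappa$, and $|v|\le C\kappa\lambda^{-1}\varepsilon^{-d}$ on $\mathcal B_{t_0}$. For $\lambda\ge\lambda(\varepsilon)$, independent of $t_0$, we have $(y,t)\in W$ for all $y\in\mathcal B_{t_0}$, $t\in[t_0,t_0+\varepsilon]$.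

Let $y=y(t_0)+v\in\mathcal B_{t_0}$ and $t=t_0+\varepsilon s$, $0\le s\le1$. Taylor's formula in $y$ gives $\Psi(y,t)-\Psi(y(t_0),t)=v\cdot\nabla_y\Psi(y(t_0),t)+\mathcal E(v,t)$ with
$$\mathcal E(v,t)=\int_0^1(1-\vartheta)\,v\cdot\nabla_y^2\Psi(y(t_0)+\vartheta v,t)v\,d\vartheta,\qquad\partial_t\mathcal E=O(|v|^2),$$
so $\mathcal E(v,t)-\mathcal E(v,t_0)=O(|v|^2\varepsilon)$. Expanding $\nabla_y\Psi(y(t_0),t)$ in $t$ and using $e_1=0$,
$$\lambda\big[\Psi(y,t)-\Psi(y(t_0),t)\big]-\lambda\big[\Psi(y,t_0)-\Psi(y(t_0),t_0)\big]=\lambda\sum_{j=2}^d\frac{(\varepsilon s)^j}{j!}v\cdot e_j+O(\lambda|v|\varepsilon^{d+1})+O(\lambda|v|^2\varepsilon). \tag{12}$$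
The right side is $O(\kappa)+O(\kappa\varepsilon)+O(\kappa^2\lambda^{-1}\varepsilon^{1-2d})$. Fix $\kappa$ small, and enlarge $\lambda(\varepsilon)$ if necessary; then for $\lambda\ge\lambda(\varepsilon)$ it is at most $\frac1{10}$ in modulus. The second bracket in (12) does not depend on $t$. So $Tf_{t_0}(y)$ is, up to a unimodular factor, $\int_{t_0}^{t_0+\varepsilon}e^{i\phi}a(y,t)\,dt$ with $|\phi|\le\frac1{10}$, and
$$|e^{i\phi}a(y,t)-a(0,0)|\le|a(y,t)-a(0,0)|+|e^{i\phi}-1||a(0,0)|\le\tfrac15|a(0,0)|.$$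
Hence $|Tf_{t_0}|\ge\frac12|a(0,0)|\varepsilon$ on $\mathcal B_{t_0}$, uniformly in $t_0$.

**Step 3: the condition $\frac1p+\frac\sigma q\le1$.** With $t_0=0$ and $\lambda=\lambda(\varepsilon)$, estimate (2) forces
$$\varepsilon\,(\lambda^{-(d-1)}\varepsilon^{-\sigma})^{1/q}\le C\lambda^{-\frac{d-1}q}\varepsilon^{1/p},\qquad\text{that is,}\qquad\varepsilon^{1-\frac\sigma q-\frac1p}\le C .$$
Letting $\varepsilon\to0$ gives $1-\frac\sigma q-\frac1p\ge0$. In particular $q\ge\sigma\ge5$.

**Step 4: the condition $q\ge\sigma+1$.** One interval cannot see this condition; about $\varepsilon^{-1}$ of them can. Let $t_l=l\varepsilon$ for $0\le l\le L$, with $L$ the largest integer such that $t_L\le\frac{t_*}2$, so $L+1$ is at least a constant times $\varepsilon^{-1}$. Let $f=\sum_l\pm f_{t_l}$ with independent random signs. The supports overlap only at endpoints, so $|f|\le1$ almost everywhere. For fixed $y$ and $q\ge2$, Jensen's inequality gives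
$$\mathbb E|Tf(y)|^q\ge\big(\mathbb E|Tf(y)|^2\big)^{q/2}=\Big(\sum_l|Tf_{t_l}(y)|^2\Big)^{q/2}\ge\sum_l|Tf_{t_l}(y)|^q .$$
Integrating in $y$ and using Step 2 for each $t_l$, with $\lambda=\lambda(\varepsilon)$,
$$\mathbb E\|Tf\|_q^q\ge\sum_l\int_{\mathcal B_{t_l}}|Tf_{t_l}|^q\,dy\ge c'\,\varepsilon^{-1}\,\varepsilon^q\,\lambda^{-(d-1)}\varepsilon^{-\sigma}$$
for a constant $c'>0$ independent of $\varepsilon$. Estimate (2) and $\|f\|_p\le1$ bound the left side by $C\lambda^{-(d-1)}$. Hence $\varepsilon^{q-1-\sigma}\le C$ for all small $\varepsilon$, and so $q\ge\sigma+1$. $\blacksquare$
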